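\title{A linearly selfless group}

\begin{abstract}
An infinite finitely generated group $G$ is $f$-selfless if for every $n$ some retraction $G\ast\langle x\rangle\to G$ is injective on the ball of radius $n$ and maps it into the ball of radius $f(n)$. We construct an infinite $2$-generated group that is $f$-selfless for $f(n)=281n+559$, so $f(n)=o(n^2)$ is possible. Linear growth is optimal, since always $f(n)\ge 2n$. For infinite hyperbolic groups $\liminf f(n)/n^2\ge1$, and free groups show that the constant $1$ is sharp. The linear example is given by a presentation whose relators have many different scales, and the proof is a weighted count of edges in van Kampen diagrams.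
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be an infinite group generated by a finite set $S$. Write $|g|$ for the word length of $g\in G$ with respect to $S$, and $B(r)$ for the ball $\{g\in G:|g|\le r\}$, where $r\ge0$ is real. Let $x$ be a free variable generating an infinite cyclic group $\langle x\rangle$, and put $\widehat G=G\ast\langle x\rangle$. We equip $\widehat G$ with the word length with respect to $S\cup\{x\}$ and write $\widehat B(r)$ for its balls. Every element of $\widehat G$ has a unique \emph{normal form}
\begin{equation}\label{eq:nf}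
c_0x^{j_1}c_1\cdots x^{j_r}c_r\qquad(r\ge0,\quad c_i\in G,\quad j_i\ne0,\quad c_1,\dots,c_{r-1}\ne1),
\end{equation}
and its length is $\sum|c_i|+\sum|j_i|$: any word is brought to this form by shortening syllables, deleting trivial syllables and merging neighbors, and none of these steps increases the length. So the length on $\widehat G$ extends the length on $G$, and we denote it by $|\cdot|$ as well.

\begin{definition}\label{def:selfless}
Let $f:\mathbb N\to\mathbb R$ satisfy $\liminf_n f(n)^{1/n}=1$. The group $G$, with the generating set $S$, is \emph{$f$-selfless} if for every $n\in\mathbb N$ there is a homomorphism $\phi_n:\widehat G\to G$ such that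
\begin{itemize}
\item[(i)] $\phi_n|_G=\mathrm{id}_G$;
\item[(ii)] $\phi_n$ is injective on $\widehat B(n)$;
\item[(iii)] $\phi_n(\widehat B(n))\subseteq B(f(n))$.
\end{itemize}
\end{definition}

Since $\widehat B(0)=\{1\}$, one may take $\phi_0=\phi_1$, and we assume $n\ge1$ throughout. The condition on $f(n)^{1/n}$ holds for every $f$ that lies between $1$ and a polynomial, which covers the functions constructed below.

A homomorphism $\phi$ with property (i) is the same thing as a choice of $g=\phi(x)\in G$: it sends $w\in\widehat G$ to the element $w(g)$ obtained by substituting $g$ for $x$. Every element of $\widehat B(2n)$ is a quotient $uv^{-1}$ with $u,v\in\widehat B(n)$, and conversely, so (ii) is equivalent to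
\begin{equation}\label{eq:nonsolution}
\phi_n(w)\ne1\quad\text{for all }w\in\widehat B(2n)\setminus\{1\}.
\end{equation}
Thus (ii) asks for one element $g$ that solves none of the nontrivial equations $w(x)=1$ of length at most $2n$ with coefficients in $G$. This is impossible for large $n$ if $G$ has a \emph{mixed identity}, that is, an element $w\ne1$ of $\widehat G$ with $w(g)=1$ for all $g\in G$. An abelian group has the mixed identity $xtx^{-1}t^{-1}$ for any $t\neq1$. A group with a finite normal subgroup $N\ni t\ne1$ has the mixed identity $x^ktx^{-k}t^{-1}$ with $k=|\operatorname{Aut}N|$. Condition (iii) measures the price of $g$: up to radius $n$ the element $g$ behaves like a free variable, and $f(n)$ is the radius in $G$ needed to hold this copy of $\widehat B(n)$.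

Two facts are known. If $G$ is $f$-selfless, then $f(n)\ge n$ for all $n$. Every finitely generated acylindrically hyperbolic group with trivial finite radical is $f$-selfless for some $f=O(n^2)$. (We quote these for orientation and do not use them.) The following question is posed in \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Is there an infinite group with a finite generating set that is $f$-selfless for some $f(n)=o(n^2)$?}
\medskip

There is a reason to guess that the answer is no. The element $g=\phi_n(x)$ must be long, since $xg^{-1}$ lies in the kernel of $\phi_n$; in fact $|g|\ge2n$. An element of $\widehat B(n)$ can contain $x$ about $n$ times, and if products of several copies of $g$ are about as long as the sum of the lengths, some element of $\phi_n(\widehat B(n))$ has length of order $n^2$. There is also a reason to doubt the guess: $\widehat B(n)$ has only exponentially many elements, so if $G$ has exponential growth, then $B(Cn)$ has room for all of them. The guess turns out to be right for hyperbolic groups and wrong in general.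

\begin{theorem}\label{thm:linear}
There is an infinite group $G$ generated by $S=\{a,b\}$ that is $f$-selfless for $f(n)=281n+559$.
\end{theorem}

Here $f(n)=O(n)=o(n^2)$ and $f(n)^{1/n}\to1$, so the answer to the Question is yes. The other two theorems are complements.

\begin{theorem}\label{thm:lower}
Let $G$ be infinite and $f$-selfless with respect to $S$.
\begin{itemize}
\item[(a)] $f(n)\ge2n$ for $n\ge1$.
\item[(b)] Let $\omega$ and $\widehat\omega$ be the exponential growth rates of $(G,S)$ and $(\widehat G,S\cup\{x\})$. Then $\widehat\omega>\omega$ and $\liminf f(n)/n\ge\log\widehat\omega/\log\omega>1$, where the quotient is read as $\infty$ if $\omega=1$.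
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:hyp}
\begin{itemize}
\item[(a)] If an infinite hyperbolic group $G$ is $f$-selfless with respect to a finite generating set $S$, then $\liminf f(n)/n^2\ge1$.
\item[(b)] A free group of finite rank at least $2$ with a free basis is $f$-selfless for some $f(n)=n^2+O(n\log n)$. So the constant $1$ in \textup{(a)} is sharp.
\end{itemize}
\end{theorem}

In particular, the group of Theorem~\ref{thm:linear} is not hyperbolic.

\begin{remark}\label{rem:gens}
Linearity of $f$ does not depend on the generating set. Let $S'$ be another finite generating set of $G$, and let $c\in\mathbb N$ be a bi-Lipschitz constant for both pairs of word metrics, on $G$ and on $\widehat G$. The ball of radius $n$ for $S'\cup\{x\}$ lies in $\widehat B(cn)$, and $B(f(cn))$ lies in the ball of radius $c\,f(cn)$ for $S'$. So the maps $\phi'_n=\phi_{cn}$ have properties (i)--(iii) for $S'$ and $f'(n)=c\,f(cn)$, which is linear when $f$ is.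
\end{remark}

Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}. Section~\ref{sec:group} constructs the group of Theorem~\ref{thm:linear} and reduces that theorem to one inequality, which Section~\ref{sec:diagrams} proves. Sections~\ref{sec:hyp} and~\ref{sec:free} prove the two parts of Theorem~\ref{thm:hyp}; they use only inequality~\eqref{eq:long} from Section~\ref{sec:lower}.

\section{Lower bounds valid in every group}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(a)}]
Let $g=\phi_n(x)$ and suppose $|g|\le2n-1$. Cut a shortest word for $g$ to write $g=g_2g_1$ with $|g_1|\le n-1$ and $|g_2|\le n$. The elements $xg_1^{-1}$ and $g_2$ lie in $\widehat B(n)$, they are distinct because $xg_1^{-1}\notin G$, and both have image $g_2$. This contradicts (ii). Hence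
\begin{equation}\label{eq:long}
|\phi_n(x)|\ge2n ,
\end{equation}
and since $x\in\widehat B(n)$, condition (iii) gives $f(n)\ge2n$.
\end{proof}

Part (b) compares the sizes of $\widehat B(n)$ and $B(f(n))$. Recall that $|B(m+n)|\le|B(m)|\,|B(n)|$, so by Fekete's lemma the limit $\omega=\lim|B(n)|^{1/n}$ exists and equals $\inf_n|B(n)|^{1/n}$. This is the \emph{exponential growth rate} of $(G,S)$. Thus $|B(n)|\ge\omega^n$, the series $\sum|B(n)|z^n$ has radius of convergence $1/\omega$, and $|B(r)|^{1/r}\to\omega$ as $r\to\infty$ through real values. The same holds for $\widehat B(n)$ and $\widehat\omega$.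

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(b)}]
Let $\sigma(z)=\sum_{g\in G}z^{|g|}=(1-z)\sum_n|B(n)|z^n$, which is finite and continuous on $[0,1/\omega)$. We claim that $\sigma(z)\to\infty$ as $z\uparrow1/\omega$. If $\omega>1$, this follows from $\sigma(z)\ge(1-z)/(1-\omega z)$. If $\omega=1$, then $\sigma(z)\to|G|=\infty$ as $z\uparrow1$; this is where we use that $G$ is infinite. So $z\sigma(z)$ takes the value $1$ at some $z_0\in(0,1/\omega)$.

To a tuple $(g_1,\dots,g_r)\in G^r$, $r\ge0$, assign the element $g_1xg_2x\cdots g_rx$ of $\widehat G$. Distinct tuples give distinct elements: the normal form is $c_0x^{j_1}c_1\cdots c_{s-1}x^{j_s}$ with all $j_i>0$, and the tuple is recovered as $c_0$, then $j_1-1$ entries equal to $1$, then $c_1$, then $j_2-1$ entries equal to $1$, and so on. The element has length at most $\sum(|g_i|+1)$. If $t_N$ is the number of tuples with $\sum(|g_i|+1)=N$, then $t_N\le|\widehat B(N)|$ and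
\[
\sum_N|\widehat B(N)|z_0^N\ \ge\ \sum_Nt_Nz_0^N=\sum_{r\ge0}\bigl(z_0\sigma(z_0)\bigr)^r=\infty .
\]
Hence $1/\widehat\omega\le z_0$, that is, $\widehat\omega\ge1/z_0>\omega\ge1$.

By (ii) and (iii), $\widehat\omega^{\,n}\le|\widehat B(n)|\le|B(f(n))|$. Suppose $f(n_j)/n_j\to c<\infty$ along a sequence $n_j\to\infty$. By part (a), $f(n_j)\to\infty$, so taking $n_j$-th roots and passing to the limit gives $\widehat\omega\le\omega^c$. As $\widehat\omega>1$, this forces $\omega>1$ and $c\ge\log\widehat\omega/\log\omega>1$. If $\omega=1$, no such sequence exists and $f(n)/n\to\infty$.
\end{proof}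

So a group as in Theorem~\ref{thm:linear} must have exponential growth.

\section{The group and its retractions}\label{sec:group}

By \eqref{eq:long}, a linear bound in (iii) requires strong distortion: the element $g_n=\phi_n(x)$ has length at least $2n$, yet every word of length at most $n$ in $a$, $b$, $g_n$ must equal a word of length $O(n)$ in $a,b$. We impose this by relations. For each $n$ we take a new generator $x_n$, to serve as $g_n$, and for each word $k$ of length at most $n$ in $a,b,x_n$ a relation $k=u_k$, where $u_k$ is a word in $a,b$ of length linear in $n$. There are exponentially many $k$, and there are enough words of linear length to give each $k$ its own. Then (iii) holds by design. The danger is that the relations have short consequences that destroy (ii). To prevent this, we choose the $u_k$ so that a short stretch of $u_k$ determines both $k$ and the position of the stretch.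

Put
\[
T=40,\qquad m_n=3n+6,\qquad L_n=(n+1)+1+2m_n=7n+14\qquad(n\ge1),
\]
and let $\mathcal A=\{a,b,x_1,x_2,\dots\}$. Let $K_n$ be the set of nonempty reduced words $k$ over $\{a,b,x_n\}^{\pm1}$ of length $|k|\le n$ whose first and last letters lie in $\{x_n,x_n^{-1}\}$. For example, $K_1=\{x_1^{\pm1}\}$, $K_2=\{x_2^{\pm1},x_2^{\pm2}\}$, and $x_3ax_3^{-1}\in K_3$. The sets $K_n$ are disjoint, and $k\in K_n$ is said to have \emph{scale} $n$. We have $|K_n|\le\sum_{j\le n}2\cdot5^{j-1}\le5^n\le2^{3n}$ and $T<2^6$. So there is an injection $(k,t)\mapsto c_{k,t}$ from $K_n\times\{1,\dots,T\}$ to the set $\{ab,bb\}^{m_n}$ of the $2^{3n+6}$ words of length $2m_n$ that are concatenations of $m_n$ pairs $ab$ or $bb$. For $k\in K_n$ put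
\[
\beta_{k,t}=a^{n+1}\,b\,c_{k,t},\qquad u_k=\beta_{k,1}\beta_{k,2}\cdots\beta_{k,T},\qquad r_k=k^{-1}u_k .
\]
The \emph{block} $\beta_{k,t}$ has length $L_n$; its initial run $a^{n+1}$ marks the start of the block and records the scale, and $c_{k,t}$ records $(k,t)$. The word $u_k$ has length $TL_n$ and is \emph{positive}: it contains no inverse letters. The word $r_k$ is cyclically reduced, because $k$ is reduced and begins and ends with $x_n^{\pm1}$, while $u_k$ is a positive word in $a,b$. The scale of $r_k$ is that of $k$. Let
\[
G=\langle\,\mathcal A\mid r_k,\ k\in K_n,\ n\ge1\,\rangle .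
\]
Since $x_n\in K_n$, we have $x_n=u_{x_n}$ in $G$, so $G$ is generated by $S=\{a,b\}$.

\begin{lemma}\label{lem:overlap}
Let $k,k'$ have scales $n,n'$. If a word $Q$ with $|Q|\ge2L_n$ occurs in $u_k$ at position $p$ and in $u_{k'}$ at position $p'$, then $k=k'$ and $p=p'$.
\end{lemma}

\begin{proof}
Suppose the occurrence of $Q$ in $u_k$ starts in the block $\beta_{k,t-1}$. It uses between $1$ and $L_n$ letters of that block, including the last letter $b$, and then at least $L_n$ further letters. So $Q$ contains $b\,\beta_{k,t}=b\,a^{n+1}b\,c_{k,t}$. In $u_{k'}$ every block ends in $b$, and every $a$ in a word $c_{k',t'}$ is preceded and followed by $b$. Hence the maximal runs of $a$ of length at least $2$ in $u_{k'}$ are exactly the initial runs $a^{n'+1}$ of blocks. As $n+1\ge2$, the occurrence of $ba^{n+1}b$ in $u_{k'}$ shows that $n=n'$ and that $a^{n+1}$ begins a block $\beta_{k',t'}$. Comparing the $2m_n$ letters after $a^{n+1}b$ gives $c_{k,t}=c_{k',t'}$, so $(k,t)=(k',t')$. The two occurrences of $Q$ are then aligned at the start of the same block of the same word, so $p=p'$.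
\end{proof}

Let $F(\mathcal A)$ be the free group on $\mathcal A$. The next statement says that a relation in $G$ is at least three times as long as the total weight $L_n$ of the relators needed to derive it.

\begin{proposition}\label{prop:main}
Let $w$ be a word over $\mathcal A^{\pm1}$ with $w=1$ in $G$. Then there are $N\ge0$ and words $k_1,\dots,k_N$ of scales $n_1,\dots,n_N$ such that $w$ equals in $F(\mathcal A)$ a product of conjugates of $r_{k_1}^{\pm1},\dots,r_{k_N}^{\pm1}$ and
\[
|w|\ \ge\ 3\sum_{i=1}^NL_{n_i}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:linear}, assuming Proposition~\ref{prop:main}]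
Let $\phi_n:\widehat G\to G$ be the identity on $G$ with $\phi_n(x)=x_n$. Then (i) holds.

For (ii) we prove \eqref{eq:nonsolution}. Let $w(a,b,x)$ be a word of length at most $2n$ with $w(a,b,x_n)=1$ in $G$; we show that $w(a,b,x)=1$ in $\widehat G$. Proposition~\ref{prop:main} writes $w(a,b,x_n)$ in $F(\mathcal A)$ as a product of conjugates of words $r_{k_i}^{\pm1}$ with $3L_{n_i}\le2n$. Since $L_m\ge L_n>n$ for $m\ge n$, all scales $n_i$ are less than $n$. These relators do not involve $x_n$, so the derivation cannot tell $x_n$ from a free variable. Formally, let $\psi:F(\mathcal A)\to\widehat G$ send $a$, $b$ and $x_m$ ($m\ne n$) to their images in $G$, and $x_n$ to $x$. Then $\psi(r_{k_i})$ is the image of $r_{k_i}$ in $G$, which is $1$. Hence $w(a,b,x)=\psi(w(a,b,x_n))=1$ in $\widehat G$.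

For (iii), represent an element of $\widehat B(n)$ by a reduced word of length at most $n$ in $a,b,x$. If $x^{\pm1}$ does not occur, the image has length at most $n$. Otherwise replace $x$ by $x_n$ and let $k$ be the subword from the first to the last occurrence of $x_n^{\pm1}$. The word is then $s\,k\,s'$ with $k\in K_n$, with $s,s'$ words in $a,b$, and $|s|+|s'|\le n-1$. Its value in $G$ is $s\,u_k\,s'$, of length at most $n-1+40L_n=281n+559$.

Finally, $G$ is infinite because $\phi_n$ is injective on $\{1,x,\dots,x^n\}$ for every $n$.
\end{proof}

\section{Proof of the inequality}\label{sec:diagrams}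

\subsection{Diagrams}

A \emph{diagram} is a finite, connected, simply connected $2$-complex $D$ embedded in the plane, whose oriented edges are labeled by letters of $\mathcal A^{\pm1}$, with inverse letters on inverse edges. All embeddings and curves are taken piecewise linear. Each \emph{face} (open $2$-cell) $\Pi$ is the injective image of the interior of a polygon under a map that sends the sides of the polygon onto edges; different sides may go to the same edge, so the closure of $\Pi$ need not be a disc. The \emph{label} of $\Pi$ is the word read around its polygon; it is defined up to rotation and inversion. The complement $\mathbb R^2\setminus D$ is connected. An edge has two sides in the plane, a left and a right one once it is oriented. Each of them is either a side of the polygon of exactly one face or an \emph{outer side}, which faces $\mathbb R^2\setminus D$. The \emph{boundary path} goes once around $D$ and passes each outer side once; $D$ is a diagram \emph{for} $w$ if this path reads $w$ from some starting point. So a diagram for $w$ has $|w|$ outer sides. We call $D$ an \emph{$r$-diagram} if the label of every face is some $r_k$. We use the two halves of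 van Kampen's lemma \cite[Ch.~V.1]{LS}.
\begin{itemize}
\item[(VK1)] If $w$ equals in $F(\mathcal A)$ a product of $N$ conjugates of words $r_k^{\pm1}$, there is an $r$-diagram for $w$ with at most $N$ faces.
\item[(VK2)] If a diagram for $w$ has faces with labels $\rho_1,\dots,\rho_N$, which may be arbitrary words, then $w$ equals in $F(\mathcal A)$ a product of conjugates of $\rho_1^{\pm1},\dots,\rho_N^{\pm1}$, each face being used once.
\end{itemize}
For reduced $w$, (VK1) is the usual statement; it uses that the $r_k$ are cyclically reduced. A general $w$ arises from its reduced form by inserting pairs $ss^{-1}$, and each insertion is realized by attaching, at the corresponding corner of the outer region, one new edge labeled $s$ with a free end. No faces are added.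

\medskip
\noindent\textbf{Standing assumption.} \emph{The word $w$ equals $1$ in $G$, and $D$ is an $r$-diagram for $w$ with the fewest faces.}
\medskip

Such a $D$ exists by (VK1). For each face $\Pi$ fix a word $k_\Pi$, a starting corner and a direction, clockwise or counterclockwise, in which the polygon of $\Pi$ reads $r_{k_\Pi}=k_\Pi^{-1}u_{k_\Pi}$. Put $L_\Pi=L_n$, where $n$ is the scale of $k_\Pi$. The sides of the polygon fall into a \emph{$k$-part} of $|k_\Pi|\le L_\Pi$ consecutive sides and a \emph{$u$-part} of $TL_\Pi$ consecutive sides, each with a position in $u_{k_\Pi}$. So every side of every edge of $D$ is a \emph{$u$-side}, a \emph{$k$-side} or an outer side. A \emph{$uu$-edge} is an edge both of whose sides are $u$-sides.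

\subsection{The count, on small diagrams}

Take a $u$-side and look at the opposite side of the same edge. It is a $k$-side, a $u$-side or an outer side. There are at most $\sum_\Pi L_\Pi$ $k$-sides and $|w|$ outer sides, and a $uu$-edge accounts for two $u$-sides. Hence
\begin{equation}\label{eq:count}
T\sum_\Pi L_\Pi\ \le\ \sum_\Pi L_\Pi+2\,\#\{uu\text{-edges}\}+|w| .
\end{equation}
The whole task is to show that there are at most $18\sum_\Pi L_\Pi$ $uu$-edges. The following diagrams have none, and they show what \eqref{eq:count} does.

\begin{example}\label{ex:samescale}
Let $k\in K_n$; then $k^{-1}\in K_n$. In $G$ we have $u_k=k$ and $u_{k^{-1}}=k^{-1}$, so $w=u_ku_{k^{-1}}$ is a relation. It has a diagram with two faces glued along their $k$-parts, all $u$-sides are opposite to outer sides, and $|w|=2TL_n$.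
\end{example}

\begin{example}\label{ex:swallow}
Let $k\in K_n$, let $N\ge TL_n+2$, and let $k'=x_Nu_kx_N\in K_N$. In $G$ we have $x_Nkx_N=k'=u_{k'}$. The relation $w=(x_Nkx_N)^{-1}u_{k'}$ has a diagram with two faces $\Pi,\Pi'$, labeled $r_k$ and $r_{k'}$, in which the whole $u$-part of $\Pi$ is glued to the $k$-part of $\Pi'$. The small face $\Pi$ has only $|k|\le n$ of its $TL_n+|k|$ sides on the boundary. Still $|w|\ge TL_N\ge3(L_n+L_N)$: the $TL_n$ hidden $u$-sides of $\Pi$ are charged to the $k$-part of $\Pi'$, which is short compared with the $u$-part of $\Pi'$.
\end{example}

Example~\ref{ex:swallow} shows the difficulty. A small cancellation condition asks that a common subword of two different relators be short compared with both, and here $r_k$ and $r_{k'}^{-1}$ share almost all of $r_k$. No face-by-face estimate is available, and only the sum over all faces, with weights $L_\Pi$, can be controlled. The bound $18=2\cdot3\cdot3$ on $uu$-edges comes in three steps: the $uu$-edges form arcs of length less than $2\min(L_\Pi,L_{\Pi'})$; two faces share at most $3$ arcs; and planarity bounds the sum of $\min(L_\Pi,L_{\Pi'})$ over adjacent pairs by $3\sum L_\Pi$.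

\subsection{Arcs}

Orient every edge labeled $a^{\pm1}$ or $b^{\pm1}$ so that its label is $a$ or $b$, and call this the \emph{positive} direction.

\begin{lemma}\label{lem:orient}
The two sides of a $uu$-edge belong to distinct faces.
\end{lemma}

\begin{proof}
Since $u_{k_\Pi}$ is positive, the reading of $\Pi$ passes each side of the $u$-part in the positive direction. So a face read counterclockwise lies to the left of the edge at each of its $u$-sides, and a face read clockwise lies to the right. A $uu$-edge has a left and a right side, so they belong to faces with opposite reading directions.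
\end{proof}

A $uu$-edge between $\Pi$ and $\Pi'$ thus has one position $p$ in $u_{k_\Pi}$ and one position $p'$ in $u_{k_{\Pi'}}$. If a $uu$-edge between the same faces has positions $(p+1,p'+1)$, call it the \emph{successor} of the first. A maximal chain of successors is an \emph{arc} between $\Pi$ and $\Pi'$, and its length is its number of edges. Every $uu$-edge lies in exactly one arc. The next lemma is the only place where the minimality of $D$ and Lemma~\ref{lem:overlap} are used.

\begin{lemma}\label{lem:short}
Every arc between $\Pi$ and $\Pi'$ has length less than $2\min(L_\Pi,L_{\Pi'})$.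
\end{lemma}

\begin{proof}
The labels along the arc spell a word that occurs in both $u_{k_\Pi}$ and $u_{k_{\Pi'}}$. If its length is at least $2\min(L_\Pi,L_{\Pi'})$, Lemma~\ref{lem:overlap} gives $k_\Pi=k_{\Pi'}$ and equal positions. Let $e$ be an edge of the arc, oriented positively. The readings of $\Pi$ and $\Pi'$, started at $e$, follow closed paths $eP$ and $eP'$, and $P,P'$ have the same label $\rho$. The faces are distinct and lie on opposite sides of $e$. Delete the open edge $e$ from the $1$-skeleton: this merges $\Pi$, $e$, $\Pi'$ into one face with boundary path $PP'^{-1}$ and label $\rho\rho^{-1}$, which is trivial in $F(\mathcal A)$. The underlying space and the boundary path do not change, so we still have a diagram for $w$. By (VK2), $w$ is a product of conjugates of the labels, or their inverses, of the remaining faces only. By (VK1) there is an $r$-diagram for $w$ with fewer faces than $D$, a contradiction.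
\end{proof}

\subsection{Dual edges and the planar estimate}

In each face $\Pi$ choose a \emph{center} $o_\Pi$ and join it to the midpoints of the sides of its polygon by \emph{radial segments} that meet only at $o_\Pi$. For an edge $e$ between two distinct faces, the \emph{dual edge} $e^*$ is the union of the two radial segments that end at the midpoint of $e$. Distinct dual edges meet at most in centers.

A simple planar graph with $V\ge3$ vertices has at most $3V-6$ edges. This bounds the number of adjacent pairs of faces by three times the number of faces, but multiplying by the largest weight would lose too much when the scales differ. The remedy is to apply the bound to each set of heaviest faces and to sum by parts. We state the result so that it also applies to the faces inside a curve through two exceptional faces.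

\begin{lemma}\label{lem:weights}
Let $\mathcal F$ be a set of faces and $\mathcal E$ a set of at most two further faces. Suppose that every arc with a face in $\mathcal F$ has both faces in $\mathcal F\cup\mathcal E$, and that two faces, at least one of which is in $\mathcal F$, are joined by at most $3$ arcs. Then at most $18\sum_{\Sigma\in\mathcal F}L_\Sigma$ $uu$-edges have a side in a face of $\mathcal F$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the graph with vertex set $\mathcal F\cup\mathcal E$ in which two faces, not both in $\mathcal E$, are adjacent if an arc joins them. It is simple, and it is planar: draw a face at its center and an adjacency as $e^*$ for one $uu$-edge $e$ between the two faces. List $\mathcal F=\{\Sigma_1,\dots,\Sigma_v\}$ so that the weights $\lambda_i=L_{\Sigma_i}$ satisfy $\lambda_1\ge\dots\ge\lambda_v$, and put $\lambda_{v+1}=0$. For an edge $\varepsilon$ of $\Gamma$ let $j(\varepsilon)$ be the largest index $j$ such that $\Sigma_j$ is an end of $\varepsilon$. By Lemma~\ref{lem:short}, each of the at most $3$ arcs represented by $\varepsilon$ has length less than $2\lambda_{j(\varepsilon)}$. The edges with $j(\varepsilon)\le s$ lie in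 the subgraph spanned by $\Sigma_1,\dots,\Sigma_s$ and $\mathcal E$. Adding isolated vertices if needed, this is a simple planar graph on $s+2\ge3$ vertices, so it has at most $3s$ edges. Therefore
\[
\sum_\varepsilon\lambda_{j(\varepsilon)}=\sum_{s=1}^v(\lambda_s-\lambda_{s+1})\,\#\{\varepsilon:j(\varepsilon)\le s\}\le3\sum_{s=1}^vs(\lambda_s-\lambda_{s+1})=3\sum_{s=1}^v\lambda_s ,
\]
and the total length of the arcs with a face in $\mathcal F$ is at most $3\cdot2\cdot3\sum\lambda_s$.
\end{proof}

\subsection{Bigons}

It remains to bound the number of arcs between two faces. Two arcs between $\Pi$ and $\Pi'$ enclose a part of $D$, and the plan is to run the count \eqref{eq:count} on that part. It has no outer sides, so the count should give a contradiction.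

For a simple closed curve $\gamma$ in the plane let $\operatorname{int}\gamma$ and $\operatorname{ext}\gamma$ be the bounded and the unbounded component of $\mathbb R^2\setminus\gamma$. By the Jordan curve theorem each of them has boundary $\gamma$. A connected set disjoint from $\gamma$ lies in one of them (\emph{inside} or \emph{outside} $\gamma$), and outside if it is unbounded. A small disc around a point of $\gamma$ is cut by $\gamma$ into two halves, one inside and one outside. We also use:
\begin{equation}\label{eq:nest}
\text{if }\gamma'\cap\operatorname{ext}\gamma=\emptyset,\text{ then }\operatorname{int}\gamma'\subseteq\operatorname{int}\gamma .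
\end{equation}
Indeed, $\operatorname{ext}\gamma$ is connected, unbounded and disjoint from $\gamma'$, so it misses $\operatorname{int}\gamma'$. The open set $\operatorname{int}\gamma'$ then also misses the closure $\gamma\cup\operatorname{ext}\gamma$.

A \emph{bigon} is a pair $(e_1,e_2)$ of distinct $uu$-edges between the same two faces $\Pi,\Pi'$. Its curve $\gamma=e_1^*\cup e_2^*$ is simple and closed, and it meets the $1$-skeleton only in the midpoints of $e_1,e_2$, where it crosses these edges. We record three properties.
\begin{itemize}
\item[(B1)] $\operatorname{int}\gamma\subseteq D$, since $\mathbb R^2\setminus D$ is connected, unbounded and disjoint from $\gamma$. Every face other than $\Pi,\Pi'$ and every edge other than $e_1,e_2$ lies inside or outside $\gamma$. Each $e_i$ has one half inside, its \emph{inner half}, and one half outside.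
\item[(B2)] The curve $\gamma$ cuts $\Pi$ into two open sectors. They lie on opposite sides of a radial segment, so exactly one, the \emph{inner sector}, is inside $\gamma$. The part of the polygon boundary along the inner sector is the \emph{inner path} of $\Pi$. It runs between the midpoints of $e_1$ and $e_2$ and consists of their inner halves and the full sides between them. The edge at such a full side lies inside $\gamma$, since it is neither $e_1$ nor $e_2$ and meets the closure of the inner sector. The same holds for $\Pi'$.
\item[(B3)] If an edge lies inside $\gamma$, each of its sides belongs to a face inside $\gamma$ or to the inner path of $\Pi$ or $\Pi'$. Indeed, a small half-disc at the midpoint on that side lies in $\operatorname{int}\gamma\subseteq D$, hence in a face; this face lies inside $\gamma$, or it is $\Pi$ or $\Pi'$ and the half-disc lies in the inner sector.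
\end{itemize}
A bigon is \emph{pure} if both inner paths lie in the $u$-parts (Figure~\ref{fig:bigon}). Purity is needed for the count inside $\gamma$: the $k$-part of $\Pi$ may be much longer than the faces inside $\gamma$, and on the inner path it could absorb their $u$-sides as in Example~\ref{ex:swallow}. Each face has only one $k$-part, so purity costs little.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-2.5,0) -- (0,1.35) -- (2.5,0) -- (0,-1.35) -- cycle;
\draw (-3,2) -- (-3,-2);
\draw (3,2) -- (3,-2);
\draw[ultra thick] (-3,2) -- (3,2);
\draw[ultra thick] (-3,-2) -- (3,-2);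
\draw[->] (-3,0) -- (-2,0);
\draw[->] (2,0) -- (3,0);
\draw (-2,0) .. controls (-1,0.9) and (1,0.9) .. (2,0);
\draw (-2,0) .. controls (-1,-0.9) and (1,-0.9) .. (2,0);
\draw (0,0.675) -- (0,-0.675);
\draw[dashed] (-2.5,0) -- (0,1.35) -- (2.5,0) -- (0,-1.35) -- cycle;
\fill (0,1.35) circle (1.5pt) node[above] {$o_\Pi$};
\fill (0,-1.35) circle (1.5pt) node[below] {$o_{\Pi'}$};
\node at (-2.75,0.22) {$e_1$};
\node at (2.75,0.22) {$e_2$};
\node at (-2.2,1.4) {$\Pi$};
\node at (-2.2,-1.4) {$\Pi'$};
\node at (-0.8,0) {$\Sigma_1$};
\node at (0.8,0) {$\Sigma_2$};
\node at (1.55,0.85) {$\gamma$};
\end{tikzpicture}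
\caption{A pure bigon. The faces $\Pi$ and $\Pi'$ share the edges $e_1,e_2$, which lie in the $u$-parts of both. The dashed curve $\gamma$ through the centers of $\Pi,\Pi'$ and the midpoints of $e_1,e_2$ encloses two faces $\Sigma_1,\Sigma_2$ and one sector of each of $\Pi,\Pi'$. The $k$-parts of $\Pi$ and $\Pi'$ (thick) lie outside $\gamma$.}
\label{fig:bigon}
\end{figure}

\begin{lemma}\label{lem:four}
Among any four distinct $uu$-edges between two faces $\Sigma,\Sigma'$, some two form a pure bigon.
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_4$ be the edges. The paths $h_t^*$ from $o_\Sigma$ to $o_{\Sigma'}$ meet only at their ends. With the midpoints as extra vertices they form a $2$-connected plane graph with $6$ vertices and $8$ edges. By Euler's formula it divides the plane into $4$ regions, and in a $2$-connected plane graph the boundary of each region is a cycle, here a curve $h_s^*\cup h_t^*$. A region is therefore a complementary component of its boundary curve, and the three bounded regions are the interiors of their curves. The four radial segments cut $\Sigma$ into four sectors. Each region has $o_\Sigma$ in its boundary, so it meets $\Sigma$ and contains a sector;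 with four regions and four sectors, it contains exactly one. For a bounded region this sector is the inner sector of the bigon $(h_s,h_t)$. The $k$-part of $\Sigma$ is a run of consecutive sides that contains none of the four $u$-sides at $h_1,\dots,h_4$, so it borders only one sector. The same holds for $\Sigma'$. At most two of the three bounded regions have a $k$-side on an inner path, and the remaining one gives a pure bigon.
\end{proof}

We first treat a pure bigon with nothing inside. The picture suggests that the two inner paths coincide, but since faces may touch themselves this needs a proof.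

\begin{lemma}\label{lem:empty}
If no face lies inside the curve $\gamma$ of a pure bigon $(e_1,e_2)$, then $e_1$ and $e_2$ lie in the same arc.
\end{lemma}

\begin{proof}
Let $p$ and $q$ be the inner paths of $\Pi$ and $\Pi'$, each directed along the reading of its face, so that both traverse all their edges positively. By purity the sides along $p$ have consecutive positions in $u_{k_\Pi}$, and those along $q$ have consecutive positions in $u_{k_{\Pi'}}$. Interchanging $e_1$ and $e_2$ if necessary, $p$ passes the edges $e_1,d_1,\dots,d_{l-1},e_2$ in this order, with $l\ge1$. Each $d_t$ lies inside $\gamma$ by (B2). By (B3) its other side is on $p$ or $q$, hence is a $u$-side, hence belongs to $\Pi'$ by Lemma~\ref{lem:orient}. So each $d_t$ occurs once on $p$ and once on $q$. By symmetry every full edge of $q$ is some $d_t$. Thus $p$ and $q$ traverse the same edges and the same two inner halves, each exactly once.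

Let $Z$ be the graph formed by the $d_t$ and the two inner halves. We claim that $Z$ is a forest. Otherwise it contains a simple cycle $C$. The midpoints of $e_1,e_2$ are leaves of $Z$, so $C$ consists of edges $d_t$ and lies inside $\gamma$. By \eqref{eq:nest} and (B1), $\operatorname{int}C\subseteq\operatorname{int}\gamma\subseteq D$. The nonempty open set $\operatorname{int}C$ is not contained in the $1$-skeleton, so it meets a face $\Sigma$. As $\Sigma$ is connected and disjoint from $C$, we get $\Sigma\subseteq\operatorname{int}C\subseteq\operatorname{int}\gamma$, contrary to the hypothesis.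

In a forest, a path that uses no edge twice is simple, and a simple path is determined by its ends. So $p$ and $q$ coincide up to direction. Both traverse the inner half of $e_1$ positively, so their directions agree. Hence $e_1,d_1,\dots,d_{l-1},e_2$ have consecutive positions, in this order, in both $u_{k_\Pi}$ and $u_{k_{\Pi'}}$; each is the successor of the previous one.
\end{proof}

\begin{lemma}\label{lem:nobigon}
There is no pure bigon whose two edges lie in different arcs.
\end{lemma}

\begin{proof}
Suppose there is one. Among all such bigons, for all pairs of faces, choose $(e_1,e_2)$, between $\Pi$ and $\Pi'$ and with curve $\gamma$, so that the set $\mathcal F$ of faces inside $\gamma$ is as small as possible. By Lemma~\ref{lem:empty}, $\mathcal F\ne\emptyset$. We check the hypotheses of Lemma~\ref{lem:weights} with $\mathcal E=\{\Pi,\Pi'\}$.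

An edge with a side in a face of $\mathcal F$ is neither $e_1$ nor $e_2$ and lies in the closure of $\operatorname{int}\gamma$, so it lies inside $\gamma$. By (B3) its other side belongs to a face of $\mathcal F$ or to the inner path of $\Pi$ or $\Pi'$. This gives the first hypothesis.

For the second, suppose $\Sigma\in\mathcal F$ and $\Sigma'$ are joined by four arcs. Choosing one edge from each and applying Lemma~\ref{lem:four}, we get a pure bigon between $\Sigma$ and $\Sigma'$ with edges in different arcs; let $\gamma'$ be its curve. Its two edges lie inside $\gamma$. The radial segments in a face of $\mathcal F$ lie inside $\gamma$. If $\Sigma'$ is $\Pi$ or $\Pi'$, the two radial segments in $\Sigma'$ end at full sides of the inner path, so they run in the inner sector apart from their ends. Hence $\gamma'\subseteq\operatorname{int}\gamma\cup\{o_\Pi,o_{\Pi'}\}$, and \eqref{eq:nest} gives $\operatorname{int}\gamma'\subseteq\operatorname{int}\gamma$. Every face inside $\gamma'$ therefore belongs to $\mathcal F$, and $\Sigma$ is not inside $\gamma'$ because $o_\Sigma\in\gamma'$. So fewer than $|\mathcal F|$ faces lie inside $\gamma'$, contrary to the choice of $(e_1,e_2)$.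

Now count the $u$-sides of faces in $\mathcal F$; with $\Lambda=\sum_{\Sigma\in\mathcal F}L_\Sigma>0$ there are $T\Lambda$ of them. The side opposite to such a $u$-side is not an outer side, and by purity it is not a $k$-side of $\Pi$ or $\Pi'$. So it is a $k$-side of a face in $\mathcal F$, of which there are at most $\Lambda$, or a $u$-side. In the second case the edge is one of the at most $18\Lambda$ $uu$-edges of Lemma~\ref{lem:weights}, each of which accounts for at most two of the $u$-sides being counted. Thus $T\Lambda\le\Lambda+36\Lambda$, which is false for $T=40$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]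
By Lemmas~\ref{lem:four} and~\ref{lem:nobigon}, any two faces of $D$ are joined by at most $3$ arcs. Lemma~\ref{lem:weights}, with $\mathcal F$ the set of all faces and $\mathcal E=\emptyset$, shows that $D$ has at most $18\sum_\Pi L_\Pi$ $uu$-edges. Then \eqref{eq:count} gives $|w|\ge(40-1-36)\sum_\Pi L_\Pi$, and (VK2) writes $w$ as a product of conjugates of the words $r_{k_\Pi}^{\pm1}$, one for each face.
\end{proof}

\section{The quadratic lower bound for hyperbolic groups}\label{sec:hyp}

Let $g=\phi_n(x)$, so that $|g|\ge2n$. The first attempt at a lower bound is to look at $\phi_n(x^n)=g^n$. It fails: if $g=hsh^{-1}$ with $|s|=1$, then $|g^n|\le2|h|+n$ is only linear when $|h|$ is. One has to break the cancellation by inserting a generator between the copies of $g$, which halves the number of copies and leads to $\frac n2\cdot2n=n^2$.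

\begin{example}\label{ex:freelower}
Let $G$ be free with basis $S\ni a,b$, and let the reduced word $g\neq1$ have first letter $\alpha$ and last letter $\beta$. If $\beta\ne\alpha^{-1}$, put $q=1$. Otherwise choose $q\in\{a,b\}$ with $q\ne\alpha^{\pm1}$. In both cases $gq$ is cyclically reduced, so $|(gq)^m|\ge m|g|$. With $g=\phi_n(x)$ and $m=\lfloor n/2\rfloor$, the element $(xq)^m\in\widehat B(n)$ gives $f(n)\ge2n\lfloor n/2\rfloor$.
\end{example}

In a hyperbolic group the same argument works up to an additive constant. Let $d(y,z)=|y^{-1}z|$. The \emph{Gromov product} is $(y|z)_p=\frac12\bigl(d(p,y)+d(p,z)-d(y,z)\bigr)$, and $G$ is \emph{hyperbolic} if there is $\delta\ge0$ with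
\begin{equation}\label{eq:delta}
(y|z)_p\ge\min\bigl((y|v)_p,(v|z)_p\bigr)-\delta\qquad\text{for all }y,z,v,p\in G .
\end{equation}
In a free group $(y|z)_1$ is the length of the longest common prefix of $y$ and $z$, so $(h^{-1}|h)_1$ measures the cancellation in the product $h\cdot h$. Three properties follow from the definition: the Gromov product is invariant under left multiplication of all three points; it changes by at most $t$ when one of the three points moves by distance $t$; and $(y|z)_p+(y|p)_z=d(p,z)$.

A sequence $(y_i)$ in $G$ \emph{converges at infinity} if $(y_i|y_j)_1\to\infty$ as $i,j\to\infty$. Two such sequences are equivalent if $(y_i|z_i)_1\to\infty$, and the \emph{boundary} $\partial G$ is the set of equivalence classes, on which $G$ acts by left multiplication. If $(y_i)$ converges at infinity and $(y_i|z_i)_1\to\infty$, then $(z_i)$ converges at infinity to the same point, since two applications of \eqref{eq:delta} give $(z_i|z_j)_1\ge\min\bigl((z_i|y_i)_1,(y_i|y_j)_1,(y_j|z_j)_1\bigr)-2\delta$. A hyperbolic group is \emph{elementary} if it is finite or virtually infinite cyclic. We use two standard facts. The space $G\cup\partial G$ is compact, so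 every sequence with $|y_i|\to\infty$ has a subsequence that converges at infinity. A nonelementary hyperbolic group acts minimally on its boundary, which is infinite \cite[Ch.~8]{GH}; in particular it fixes no point of $\partial G$.

\begin{lemma}\label{lem:choice}
Let $G$ be nonelementary hyperbolic and $Q=S\cup\{1\}$. There is $C\ge0$ such that for every $g\in G$ some $q\in Q$ satisfies $(h^{-1}|h)_1\le C$ for $h=gq$.
\end{lemma}

\begin{proof}
We first find $C_0$ such that for every $g$ some $q\in Q$ has $(g^{-1}|qg)_1\le C_0$. If there is none, there are $g_j$ with $(g_j^{-1}|qg_j)_1\to\infty$ for all $q\in Q$. The case $q=1$ gives $(g_j|g_j^{-1})_1\to\infty$, hence $|g_j|\to\infty$, and by \eqref{eq:delta}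
\[
(g_j|qg_j)_1\ge\min\bigl((g_j|g_j^{-1})_1,(g_j^{-1}|qg_j)_1\bigr)-\delta\to\infty\qquad(q\in Q).
\]
Pass to a subsequence with $g_j\to\xi\in\partial G$. Then $qg_j\to\xi$ by the display, and $qg_j\to q\xi$ by the definition of the action. So every $q\in S$ fixes $\xi$, hence $G$ fixes $\xi$, which is impossible.

Given $g$, take $q$ as above and $h=gq$. As $d(g,gq)\le1$ and $d(q,1)\le1$,
\[
(h^{-1}|h)_1\le(q^{-1}g^{-1}|g)_1+1=(g^{-1}|qg)_q+1\le(g^{-1}|qg)_1+2\le C_0+2=:C .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:powers}
If $(h^{-1}|h)_1\le C$ and $|h|>2C+2\delta$, then $|h^m|\ge m(|h|-2C-2\delta)$ for all $m\ge1$.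
\end{lemma}

\begin{proof}
Let $p_i=h^i$. Then $d(p_i,p_{i+1})=|h|$ and $(p_{i-1}|p_{i+1})_{p_i}=(h^{-1}|h)_1\le C$. We show by induction that $(p_0|p_{i+1})_{p_i}\le C+\delta$ for $i\ge1$. This holds for $i=1$. If $i\ge2$ and it holds for $i-1$, then
\[
(p_0|p_{i-1})_{p_i}=|h|-(p_0|p_i)_{p_{i-1}}\ge|h|-C-\delta>C+\delta .
\]
By \eqref{eq:delta}, $\min\bigl((p_{i-1}|p_0)_{p_i},(p_0|p_{i+1})_{p_i}\bigr)\le(p_{i-1}|p_{i+1})_{p_i}+\delta\le C+\delta$, and the first term exceeds $C+\delta$, so the second does not. Consequently
\[
d(p_0,p_{i+1})=d(p_0,p_i)+|h|-2(p_0|p_{i+1})_{p_i}\ge d(p_0,p_i)+|h|-2C-2\delta ,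
\]
and summing from $d(p_0,p_1)=|h|$ gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}\textup{(a)}]
First, $G$ is nonelementary. Otherwise it has an infinite cyclic subgroup of finite index, and the intersection of its conjugates is an infinite cyclic normal subgroup $\langle t\rangle$. Then $gtg^{-1}=t^{\pm1}$ and so $g^2tg^{-2}=t$ for all $g\in G$. Thus $x^2tx^{-2}t^{-1}$ is a mixed identity, which contradicts \eqref{eq:nonsolution} for large $n$.

Let $C$ be as in Lemma~\ref{lem:choice} and put $c_0=2C+2\delta+1$. For $g\in G$ take $q$ and $h=gq$ as in that lemma. Then $|h^m|\ge m(|g|-c_0)$ for all $m\ge1$: if $|h|>2C+2\delta$, this follows from Lemma~\ref{lem:powers} and $|h|\ge|g|-1$; otherwise $|g|\le|h|+1\le c_0$ and the right side is at most $0$. Apply this with $n\ge2$, $g=\phi_n(x)$ and $m=\lfloor n/2\rfloor$. The element $(xq)^m$ has length at most $2m\le n$ and image $(gq)^m$, so (iii) and \eqref{eq:long} give $f(n)\ge\lfloor n/2\rfloor(2n-c_0)$. Since $c_0$ does not depend on $n$, we obtain $\liminf f(n)/n^2\ge1$.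
\end{proof}

\section{Free groups attain the constant}\label{sec:free}

Let $F$ be free with finite basis $S\ni a,b$, and $\widehat F=F\ast\langle x\rangle$. The previous section suggests the shape of an economical retraction: take $\phi_n(x)=hsh^{-1}$ with $s$ a letter and $|h|$ close to $n$. A syllable $x^j$ then costs $2|h|+|j|$, and an element of $\widehat B(n)$ has at most $(n+1)/2$ such syllables. For injectivity, note that $\phi_n$ turns $x^ic\,x^j$ into $h\,s^i(h^{-1}ch)s^j\,h^{-1}$. We want the reduced form of $h^{-1}ch$ to keep the first letter of $h^{-1}$ and the last letter of $h$ for every short $c\ne1$, since then nothing cancels against the powers of $s$. This property fails if $h$ overlaps its own translates: for $h=a^m$ and $c=a$ we get $h^{-1}ch=a$. So we choose $h$ without repeated subwords.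

A \emph{linear binary de Bruijn word of order} $\ell\ge1$ is a word of length $2^\ell+\ell-1$ in the letters $a,b$ in which every word of length $\ell$ in $a,b$ occurs exactly once. To obtain one, take the directed graph whose vertices are the words of length $\ell-1$ and whose edges are the words of length $\ell$, each leading from its prefix to its suffix. It is strongly connected and all in- and out-degrees equal $2$, so it has an Euler circuit. Writing the first vertex and then the last letter of each edge gives the word.

Fix $n\ge1$. Let $\ell=\lceil\log_2(n+1)\rceil\ge1$ and $m=n+\ell\le2^\ell+\ell-1$, and let $h$ be the prefix of length $m$ of a de Bruijn word of order $\ell$. Subwords of $h$ of length $\ell$ at different positions are different. Let $s_1\in\{a,b\}$ be the last letter of $h$ and $s$ the other letter of $\{a,b\}$. Define $\phi_n|_F=\mathrm{id}_F$ and $\phi_n(x)=hsh^{-1}$. Call $c\in F\setminus\{1\}$ \emph{good} if the reduced form of $h^{-1}ch$ begins with $s_1^{-1}$ and ends with $s_1$, and \emph{bad} otherwise.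

\begin{example}
For $n=3$ we have $\ell=2$, $m=5$, and we may take $h=aabba$, with subwords $aa,ab,bb,ba$; then $s_1=a$ and $s=b$. The element $c=a$ is good: $h^{-1}ah=a^{-1}b^{-2}\,a\,b^2a$. The element $c=aabb$ is bad, since $h^{-1}c=a^{-1}$ and $h^{-1}ch=abba$. Its length is $4=n+1$, the least that the next lemma allows.
\end{example}

\begin{lemma}\label{lem:bad}
If $c$ is bad, then $|c|>n$.
\end{lemma}

\begin{proof}
Work in the Cayley tree of $(F,S)$ and write $[y,z]$ for the geodesic from $y$ to $z$. We first show that for $c\ne1$ the geodesics $[1,h]$ and $[c,ch]$ share fewer than $\ell$ edges. Their intersection is empty or a segment. Both geodesics read the positive word $h$, so they traverse common edges in the same direction. Suppose the segment has at least $\ell$ edges. Its initial vertex is $h_p=ch_{p'}$, where $h_p,h_{p'}$ are the prefixes of $h$ of lengths $p,p'$, and its first $\ell$ edges spell a word that occurs in $h$ after position $p$ and after position $p'$. So $p=p'$ and $c=1$.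

Let $y$ be the reduced form of $h^{-1}ch$, and suppose $y$ does not begin with $s_1^{-1}$. Then the word $hy$ is reduced and represents $ch$, so $[1,h]\subseteq[1,ch]\subseteq[1,c]\cup[c,ch]$. Fewer than $\ell$ of the $m$ edges of $[1,h]$ lie in $[c,ch]$, so more than $m-\ell=n$ lie in $[1,c]$. If $y$ does not end with $s_1$, then $y^{-1}=h^{-1}c^{-1}h$ does not begin with $s_1^{-1}$, and we apply the argument to $c^{-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hyp}\textup{(b)}]
Condition (i) holds by definition. For (ii) we prove \eqref{eq:nonsolution}. Let $1\ne w\in\widehat F$ with $|w|\le2n$; we may replace $w$ by a conjugate. If the normal form \eqref{eq:nf} has at least two nontrivial syllables and the first and last lie in the same free factor, moving the first to the end reduces the number of syllables and does not increase the length. Repeating this, and rotating by one syllable if needed, we may assume that $w\in F\setminus\{1\}$, or $w=x^j$ with $j\ne0$, or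
\[
w=x^{j_1}c_1\cdots x^{j_r}c_r\qquad(r\ge1,\quad j_i\ne0,\quad c_i\in F\setminus\{1\}),
\]
still with $|w|\le 2n$. In the first two cases $\phi_n(w)$ is $w$ or $hs^jh^{-1}$, which is not $1$. In the third, $\sum|c_i|<2n$, so by Lemma~\ref{lem:bad} at most one $c_i$ is bad, and after a rotation $c_1,\dots,c_{r-1}$ are good. Let $y_i$ be the reduced form of $h^{-1}c_ih$. Then
\[
\phi_n(w)=h\,z\,h^{-1}c_r,\qquad z=s^{j_1}y_1s^{j_2}\cdots y_{r-1}s^{j_r}.
\]
Each power $s^{j_i}$ is preceded by the letter $s_1$, the last letter of $h$ or of $y_{i-1}$, and followed by $s_1^{-1}$, the first letter of $y_i$ or of $h^{-1}$. As $s\ne s_1$, the word $hzh^{-1}$ is reduced as written. Its length is at least $2m+1>2n>|c_r|$, so it does not equal $c_r^{-1}$, and $\phi_n(w)\ne1$.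

For (iii), take an element of $\widehat B(n)$ in normal form \eqref{eq:nf}, so that $\sum|c_i|+\sum|j_i|\le n$. If $r\ge1$, then $\sum|j_i|\ge r$ and $|c_1|+\dots+|c_{r-1}|\ge r-1$, so $r\le(n+1)/2$. The image has length at most
\[
\sum|c_i|+\sum(|j_i|+2m)\le n+2mr\le n+(n+1)\bigl(n+\lceil\log_2(n+1)\rceil\bigr)=:f(n),
\]
and $f(n)=n^2+O(n\log n)$. A free group is hyperbolic, since \eqref{eq:delta} holds with $\delta=0$ for lengths of common prefixes, so the constant $1$ in part (a) cannot be increased.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Henry Bradford and Alessandro Sisto,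
\emph{Non-solutions to mixed equations in acylindrically hyperbolic groups coming from random walks},
arXiv:2504.15456 (2025).

\bibitem{GH}
Ghys and de la Harpe,
\emph{Sur les groupes hyperboliques d'apr\`es Mikhael Gromov}.

\bibitem{LS}
Lyndon and Schupp,
\emph{Combinatorial Group Theory}.

\end{thebibliography}
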